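# A graded ring that is $F$-anti-nilpotent at the origin but not at every prime

Throughout, $p$ is a prime and all rings are commutative, Noetherian and of characteristic $p$. A map $\varphi:X\to X$ on an $A$-module is *$p$-linear* if it is additive and $\varphi(rx)=r^p\varphi(x)$.

## 1. Frobenius actions and anti-nilpotence

Let $I=(f_1,\dots,f_n)$ be an ideal of $A$ and let $X$ be an $A$-module with a $p$-linear map $\varphi$. Then $\varphi$ extends to every localization $X_f$ by $\varphi(x/f^m)=\varphi(x)/f^{pm}$, hence to the Čech complex of $X$ on $f_1,\dots,f_n$. It therefore induces a $p$-linear map $F$ on every $H^i_I(X)$. For $X=A$ and $\varphi(r)=r^p$ this is the natural Frobenius action. A short exact sequence whose maps commute with given $p$-linear maps gives a long exact sequence in which every map, the connecting ones included, commutes with $F$.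

**Definition 1.** Let $H$ be an $A$-module with a $p$-linear map $F$. A submodule $N$ is *$F$-stable* if $F(N)\subseteq N$. The pair $(H,F)$ is *anti-nilpotent* if for each $F$-stable $A$-submodule $N$ the induced map $F$ on $H/N$ is injective.

**Example 1.** Let $V$ be a DVR with uniformizer $t$ and fraction field $K_V$, and let $F(c)=c^p$.

* On $K_V/V=H^1_{tV}(V)$, the proper nonzero submodules are $t^{-n}V/V$ with $n\ge1$. None is $F$-stable, since $F(t^{-n})=t^{-pn}$. Also $F$ is injective: if $c^p\in V$ then $c\in V$. So $K_V/V$ is anti-nilpotent.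
* On $K_V/tV$, the map $F$ is injective, since $c^p\in tV$ forces $c\in tV$. The only proper nonzero $F$-stable submodule is $V/tV$, with quotient $K_V/V$. So $K_V/tV$ is anti-nilpotent.
* On $K_V/t^2V$, the class of $t$ is nonzero but $F(t)=t^p\in t^2V$. So $K_V/t^2V$ is **not** anti-nilpotent.

The third pair will be the obstruction in the counterexample.

**Definition 2.** A local ring $(A,\mathfrak n)$ is *$F$-anti-nilpotent* if $H^i_{\mathfrak n}(A)$ with its natural Frobenius action is anti-nilpotent for every $i$.

Every element of $H^i_{\mathfrak n}(A)$ is killed by a power of $\mathfrak n$, so its $A$-submodules are the same as its $\hat A$-submodules. Hence $A$ is $F$-anti-nilpotent if and only if $\hat A$ is.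

**Lemma 1.** (a) If $0\to H'\to H\to H''\to0$ is exact and $F$-equivariant, and $H',H''$ are anti-nilpotent, then so is $H$. (b) An $F$-stable submodule of an anti-nilpotent module is anti-nilpotent.

*Proof.* (a) Let $N\subset H$ be $F$-stable with image $N''$ in $H''$. Both $N\cap H'$ and $N''$ are $F$-stable. In $0\to H'/(N\cap H')\to H/N\to H''/N''\to 0$ the map $F$ is injective on both ends, hence in the middle. (b) If $N\subset H'\subset H$ are $F$-stable, then $H'/N\subset H/N$. $\square$

**Example 2 (cusp and node).** Let $R=k[t^2,t^3]$, with normalization $\bar R=k[t]$. Since $H^0_{\mathfrak m}(\bar R)=0$, the quotient $\bar R/R=k\cdot \bar t$ embeds $F$-equivariantly in $H^1_{\mathfrak m}(R)$. There $F(\bar t)=\bar t^{\,p}=0$, so $R_{\mathfrak m}$ is not $F$-anti-nilpotent.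

Let $R=k[x,y]/(xy)$, with $\bar R=k[x]\times k[y]$. Now $\bar R/R=k\cdot\bar e$ with $e=(1,0)$ idempotent, so $F(c\bar e)=c^p\bar e$. The only submodules are $0$ and the whole module, and $F$ is injective, so $\bar R/R$ is anti-nilpotent. The sequence
$$0\to \bar R/R\to H^1_{\mathfrak m}(R)\to H^1_{(x)}(k[x])\oplus H^1_{(y)}(k[y])\to0,$$
Example 1 and Lemma 1(a) show that $R_{\mathfrak m}$ is $F$-anti-nilpotent.

## 2. Cartier structures

Let $(A,\mathfrak n)$ be local with $E_A$ the injective hull of its residue field, and let $X^\vee=\operatorname{Hom}_A(X,E_A)$. Matlis duality says that $(-)^\vee$ is exact and kills no nonzero module. If $A$ has a normalized dualizing complex $\omega_A^\bullet$, local duality says $H^i_{\mathfrak n}(A)^\vee\cong \widehat{H^{-i}(\omega_A^\bullet)}$. If $A$ is *$F$-finite*, that is, the $A$-module $F_*A$ ($A$ with scalars acting through $p$-th powers) is finite, then $\operatorname{Hom}_A(F_*A,E_A)\cong F_*E_A$. Hence $(F_*X)^\vee\cong F_*(X^\vee)$ for every $X$.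

**Definition 3.** Let $A$ be $F$-finite with normalized dualizing complex $\omega_A^\bullet$. Each $H^{-i}(\omega_A^\bullet)$ carries a natural *Cartier structure* $\kappa:F_*H^{-i}(\omega_A^\bullet)\to H^{-i}(\omega_A^\bullet)$, dual to Frobenius on local cohomology: for $A$ local, the completion of $\kappa$ is the Matlis dual of $F:H^i_{\mathfrak n}(A)\to F_*H^i_{\mathfrak n}(A)$. A *Cartier submodule* is a submodule $M$ with $\kappa(F_*M)\subseteq M$. The ring $A$ is *Cartier-anti-nilpotent* if for every $i$ and every Cartier submodule $M\subseteq H^{-i}(\omega_A^\bullet)$ the map $\kappa:F_*M\to M$ is surjective.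

**Example 3.** Let $A=k[[t]]$ with $k$ perfect. Then $H^{-1}(\omega_A^\bullet)\cong A\,dt$, paired with $H^1_{tA}(A)=k((t))/k[[t]]$ by the residue. Duality with $F$ reads $\operatorname{res}(\kappa(f)h\,dt)^p=\operatorname{res}(fh^p\,dt)$. Taking $h=t^{-n}$ gives $\kappa(t^{pn-1})=t^{n-1}$ for $n\ge 1$, and $\kappa(t^i)=0$ if $p\nmid i+1$. For $n\ge1$ the submodule $t^nA$ is not Cartier: with $m=\lceil (n+1)/p\rceil\le n$ we have $t^{pm-1}\in t^nA$ and $\kappa(t^{pm-1})=t^{m-1}\notin t^nA$. So the Cartier submodules are $0$ and $A$, and $\kappa$ is surjective on both. Thus $A$ is Cartier-anti-nilpotent.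

## 3. Graded rings, and passing from $\mathfrak m$ to other primes

**Setting.** $R$ is a finitely generated $\mathbb N$-graded algebra with $R_0=k$, where $k$ is an $F$-finite field of characteristic $p$, and $\mathfrak m$ is the unique maximal homogeneous ideal of $R$. The complex $\omega_R^\bullet$ localizes, after normalization, to a normalized dualizing complex of $R_P$ for each $P\in\operatorname{Spec}R$.

**Definition 4.** The *non-Cartier-anti-nilpotent locus* of $R$ is the set of $P\in\operatorname{Spec}(R)$ such that $R_P$ is not Cartier-anti-nilpotent.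

We take the following proposition as known.

**Proposition A.** The ideal defining the non-Cartier-anti-nilpotent locus of $R$ is homogeneous. Moreover, the following conditions are equivalent:

1. $R$ is Cartier-anti-nilpotent (i.e. $R_P$ is Cartier-anti-nilpotent for every $P\in\operatorname{Spec}(R)$);
2. $R_{\mathfrak m}$ is Cartier-anti-nilpotent;
3. $R_{\mathfrak m}$ is $F$-anti-nilpotent.

**Example 4.** For $k[t]$, condition (3) holds by Example 1, so the locus is empty. For the cusp $R=k[t^2,t^3]$, condition (3) fails by Example 2, hence (2) fails and $\mathfrak m$ is in the locus. Since $R[1/t^2]=k[t,t^{-1}]$, each $R_P$ with $P\ne\mathfrak m$ is a localization of $k[t]$ at a prime, which is Cartier-anti-nilpotent. So the locus is $\{\mathfrak m\}$.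

With these notions in place, the question, from Alessandro De Stefani, Linquan Ma, Matteo Varbaro, "Herzog ideals and $F$-singularities", arXiv:2601.06476 (2026), is this. Condition (1) speaks about all primes, condition (3) only about $\mathfrak m$. *If $R_{\mathfrak m}$ is $F$-anti-nilpotent, must $R_P$ be $F$-anti-nilpotent for every prime $P$ of $R$?*

For the node of Example 2 the answer is yes: at $P\ne\mathfrak m$ the ring $R_P$ is a field or a DVR. In general it is no.

**Theorem 1.** For every prime $p$, every $F$-finite field $k$ of characteristic $p$ and every $d\ge3$ there is a $d$-dimensional $R$ as in the Setting, a domain (Cohen–Macaulay if $d=3$), and a homogeneous prime $P$ with $\dim R_P=d-1$, such that $R_{\mathfrak m}$ is $F$-anti-nilpotent but $R_P$ is not. For $p=2$, $d=3$ one may take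
$$R=k[u^3+v^3,\;u^2v,\;x,\;xu^3,\;xuv^2]\subset k[u,v,x],\qquad P=(u^2v,\;x,\;xu^3,\;xuv^2)R .$$

So (1)–(3) do not imply that all $R_P$ are $F$-anti-nilpotent. By Proposition A the ring $R_P$ of Theorem 1 is Cartier-anti-nilpotent but not $F$-anti-nilpotent. Since $P\subset\mathfrak m$, this also shows that $F$-anti-nilpotence of local rings does not localize in general.

**Theorem 2.** Let $R$ be as in the Setting and satisfy (1)–(3). (a) $R_P$ is $F$-anti-nilpotent for all $P$ with $\dim R_P\le1$. (b) If $\dim R\le2$, then $R_P$ is $F$-anti-nilpotent for all $P\in\operatorname{Spec}R$.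

By Theorem 1 both bounds are optimal, in every characteristic and over every $F$-finite field: $\dim R=3$, $\dim R_P=2$ is the smallest possible counterexample.

## 4. Matlis duality in dimension at most one, and where it stops

The natural approach is to dualize. Let $A$ be an $F$-finite local ring, $H=H^i_{\mathfrak n}(A)$ and $\omega=H^{-i}(\omega_A^\bullet)$, so that $H^\vee=\hat\omega$. Then $N\mapsto N^\perp=(H/N)^\vee$ is an inclusion-reversing bijection from the submodules of $H$ to those of $\hat\omega$. It matches $F$-stable $N$ with $\hat\kappa$-stable $N^\perp$, and $F$ is injective on $H/N$ exactly when $\hat\kappa:F_*N^\perp\to N^\perp$ is surjective.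

One direction is immediate. If $A$ is $F$-anti-nilpotent and $M\subset\omega$ is a Cartier submodule, then $\hat M=N^\perp$ for an $F$-stable $N$, so $\hat\kappa$ is surjective on $\hat M$, and $\kappa$ is surjective on $M$ by faithful flatness. So $A$ is Cartier-anti-nilpotent.

For the converse, start from an $F$-stable $N$. We get a $\hat\kappa$-stable $N^\perp\subset\hat\omega$. If $N^\perp$ is the completion of $J=N^\perp\cap\omega$, then $J$ is a Cartier submodule, the hypothesis applies, and we win. **The approach stops exactly here:** $N^\perp$ need not be the completion of a submodule of $\omega$. It is such a completion when $N^\perp$ has finite colength, and this suffices in dimension one. We first need a lemma on the normalization.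

**Lemma 2.** Let $A$ be reduced local with maximal ideal $\mathfrak n$, $\bar A$ its normalization, and $c\in A$ a nonzerodivisor on $\bar A$ with $c\bar A\subset A$. Suppose $\bar A$ is regular with all maximal ideals of height $d$. Then $H^d_{\mathfrak n}(\bar A)$ is anti-nilpotent over $A$.

*Proof.* Since $\bar A\cong c\bar A\subset A$, the ring $\bar A$ is finite over $A$, hence semilocal, and its maximal ideals $Q$ are the primes over $\mathfrak n$. So $H^d_{\mathfrak n}(\bar A)=\bigoplus_QH_Q$ with $H_Q=H^d_Q(\bar A_Q)$. Here $H_Q$ consists of the elements killed by a power of $Q$, so $F$ respects the decomposition.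

**Step 1: the structure of $H_Q$ over $\bar A_Q$.** Let $y_1,\dots,y_d$ be a regular system of parameters of $\bar A_Q$ and $\delta=[1/(y_1\cdots y_d)]$. The socle of $H_Q$ is generated by $\delta$, and every nonzero submodule contains $\delta$. The elements $F^e(\delta)=[1/(y_1\cdots y_d)^{p^e}]$ generate $H_Q$, and $\operatorname{ann}F^e(\delta)=(y_1^{p^e},\dots,y_d^{p^e})$. Two consequences follow.

(i) The only $F$-stable $\bar A_Q$-submodules are $0$ and $H_Q$, because a nonzero one contains $\delta$ and hence all $F^e(\delta)$. Also $F$ is injective on $H_Q$: its kernel is a submodule, and if nonzero it would contain $\delta$, but $F(\delta)\ne0$.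

(ii) If $\eta\in H_Q$ and $cF^e(\eta)=0$ for all $e$, then $\eta=0$. Otherwise $h\eta=\delta$ for some $h\in \bar A_Q$, so $cF^e(\delta)=ch^{p^e}F^e(\eta)=0$ for all $e$. Then $c\in\bigcap_e(y_1^{p^e},\dots,y_d^{p^e})=0$ in the domain $\bar A_Q$, and this contradicts that $c$ is a nonzerodivisor on $\bar A$.

**Step 2: from $\bar A$-submodules to $A$-submodules.** Let $N$ be an $F$-stable $A$-submodule. Since $c\bar A\subset A$, the $\bar A$-module $N'=c\bar AN$ lies in $N$. It is $F$-stable: $F(crn)=c\,(c^{p-1}r^p)F(n)$. By (i), $N'=\bigoplus_{Q\in Z}H_Q$ for some set $Z$. For $Q\notin Z$, the projection of $N$ to $H_Q$ is $F$-stable, and it is killed by $c$ because $cN\subset N'$. By (ii) it is $0$. So $N\subset\bigoplus_{Q\in Z}H_Q=N'\subset N$. The quotient is $\bigoplus_{Q\notin Z}H_Q$, where $F$ is injective. $\square$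

**Lemma 3.** A reduced $F$-finite Cartier-anti-nilpotent local ring $A$ of dimension $\le1$ is $F$-anti-nilpotent.

*Proof.* If $\dim A=0$, then $A$ is a field, $H^0_{\mathfrak n}(A)=A$ has only the submodules $0$ and $A$, and $F$ is injective on $A$.

Let $\dim A=1$. As $A$ is reduced, $\mathfrak n$ is not an associated prime, so $A$ is Cohen–Macaulay and only $H=H^1_{\mathfrak n}(A)$ is nonzero. $F$-finite rings are excellent (Kunz), so $\bar A$ is finite over $A$ and a nonzerodivisor $c$ with $c\bar A\subset A$ exists. The ring $\bar A$ is a product of one-dimensional normal semilocal domains, so it is regular with all maximal ideals of height $1$. The module $W=\bar A/A$ vanishes at the minimal primes, so it has finite length, and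
$$0\to W\to H\to H^1_{\mathfrak n}(\bar A)\to0 \tag{1}$$
is exact and $F$-equivariant. By Lemmas 2 and 1(a) it suffices that $W$ is anti-nilpotent.

Let $N\subset W$ be $F$-stable and $\omega=H^{-1}(\omega_A^\bullet)$. Then $\hat\omega/N^\perp\cong N^\vee$ has finite length, so $N^\perp\supset\mathfrak n^s\hat\omega$ for some $s$. Since $\omega/\mathfrak n^s\omega=\hat\omega/\mathfrak n^s\hat\omega$, we get $N^\perp=\hat J$ with $J=N^\perp\cap\omega$. Now $J$ is a Cartier submodule, because both $N^\perp$ and $\omega$ are stable under $\hat\kappa$. By hypothesis $\kappa:F_*J\to J$ is surjective, hence so is its completion $F_*N^\perp\to N^\perp$. Dually, $F$ is injective on $H/N\supset W/N$. $\square$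

**Proof of Theorem 2(a).** $F$-injective local rings, i.e. those with $F$ injective on all $H^i_{\mathfrak n}$, are reduced (Schwede–Zhang, *Bertini theorems for F-singularities*, Rem. 2.6; Quy–Shimomoto, *F-injectivity and Frobenius closure of ideals*, Lemma 3.11). Taking $N=0$ in the definition, $R_{\mathfrak m}$ is $F$-injective, so it is reduced. The nilradical of $R$ is homogeneous and vanishes at $\mathfrak m$, so it is $0$. Hence $R$ is reduced, and so is each $R_P$. By (1), $R_P$ is Cartier-anti-nilpotent. If $\dim R_P\le1$, Lemma 3 applies. $\square$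

In dimension two, $H$ can have large $F$-stable submodules, with $N^\perp$ of infinite colength and visible only in the completion. The counterexample is built so that this happens at $P$, but not at $\mathfrak m$.

## 5. Gluing along a cover: the ring $R=B+\mathfrak a$

The plan is as follows. Take a finite cover $B\subset S$ of a polynomial ring $B=k[a,b]$, and build $R$ so that the local cohomology of $S/B$ appears inside that of $R$. The $F$-stable submodules of the local cohomology of $S/B$ are governed by how $\operatorname{Frac}S/\operatorname{Frac}B$ decomposes after completion. We want no decomposition after completing at the origin. After completing at the prime $bB$ we want a decomposition with a wildly ramified piece, whose trace has image inside $(t^2)$. This last piece produces the bad pair $\hat K/t^2\hat D$ of Example 1.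

Fix $p$, an $F$-finite field $k$ of characteristic $p$, and $r\ge1$. Put
$$a=u^{p+1}+v^{p+1},\quad b=u^pv,\quad B=k[a,b]\subset S=\bigoplus_n k[u,v]_{(p+1)n},$$
graded by $\deg(u^iv^j)=(i+j)/(p+1)$. Let $x=(x_1,\dots,x_r)$ with $\deg x_q=1$, let $\mathfrak a=(x_1,\dots,x_r)S[x]$, and
$$R:=B+\mathfrak a\subset S[x],\qquad P:=bB+\mathfrak a .$$

**Step 1: $S$ over $B$.** If $a=b=0$, then $u=0$ or $v=0$ because $b=0$, and the other vanishes because $a=0$. So $k[u,v]$ is finite over $B$, $B$ is a polynomial ring, and $k[u,v]$ is graded free over $B$ because it is Cohen–Macaulay. The ring $S$ is an $S$-direct summand of $k[u,v]$ (the part of degree divisible by $p+1$), so $S$ is also graded free over $B$, and $(a,b)S$ is primary to the homogeneous maximal ideal $\mathfrak m_S$. Since $\dim_kS_n=(p+1)n+1$, the Hilbert series of $S$ is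
$$\sum_n\bigl((p+1)n+1\bigr)T^n=\frac{(p+1)T}{(1-T)^2}+\frac1{1-T}=\frac{1+pT}{(1-T)^2}.$$
That of $B$ is $1/(1-T)^2$, so
$$S=B\oplus\bigoplus_{j=1}^pBs_j,\qquad s_j\in S_1, \tag{2}$$
where $s_1,\dots,s_p$ complete $a,b$ to a basis of $S_1$. For $p=2$ take $s_1=u^3$, $s_2=uv^2$.

**Step 2: $R$ is in the Setting.** We have $B[x]\subset R\subset S[x]$ with $S[x]$ finite over $B[x]$. So $R$ is finite over $B[x]$, hence a finitely generated $k$-algebra, a domain of dimension $r+2$, with $R_0=k$ and $\mathfrak m=\mathfrak m_B+\mathfrak a$, where $\mathfrak m_B=(a,b)B$. Since $R/\mathfrak a=B$ and $R/P=B/bB=k[a]$, the ideal $P$ is a homogeneous prime, and $\dim R_P=\dim R-\dim R/P=r+1$. With $d=r+2$ these are the dimensions in Theorem 1.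

**Step 3: the case $r=1$.** Here (2) gives $R=B\oplus\bigoplus_{n\ge1}x^nS=B[x]\oplus\bigoplus_jB[x]\,xs_j$. So $R$ is finite free over the regular ring $B[x]$, hence Cohen–Macaulay. Moreover $R=k[a,b,x,xs_1,\dots,xs_p]$. Also $\mathfrak a$ is generated by $x,xs_1,\dots,xs_p$, because $x^nS=x^{n-1}\cdot xS$ and $xS=Bx+\sum_j Bxs_j$. For $p=2$ this is the ring and the prime displayed in Theorem 1.

**Step 4: the sequence that carries $S/B$ into $R$.** Since $S[x]=S\oplus\mathfrak a$ and $R=B\oplus\mathfrak a$, there is an exact sequence of $R$-modules with compatible $p$-th power maps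
$$0\to R\to S[x]\to S/B\to0, \tag{3}$$
where $R$ acts on $S/B$ through $R\to R/\mathfrak a=B$.

**Step 5: an equation for the cover.** Let $K=\operatorname{Frac}B$, $L=\operatorname{Frac}S=S\otimes_BK$, $z=u/v$, $\tau=a/b$ and $t=\tau^{-1}=b/a$. Dividing $a$ by $b$ gives $\tau=z+z^{-p}$. We have $L=k(z,v^{p+1})$ and $a=v^{p+1}(z^{p+1}+1)$, so $L=k(a)(z)$, while $K=k(a)(\tau)$. As $\tau=(z^{p+1}+1)/z^p$ is in lowest terms, $[L:K]=p+1$, and $z$ has minimal polynomial
$$g(Z)=Z^{p+1}-\tau Z^p+1,\qquad g'(Z)=Z^p,\quad g(0)=1. \tag{4}$$
So $g$ is separable, and $L=K[Z]/(g)$.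

**Step 6: the trace splits $B$ off.** As $B$ is normal, $\operatorname{Tr}=\operatorname{Tr}_{L/K}$ maps $S$ to $B$. Since $L/K$ is separable, $\operatorname{Tr}$ is the sum over conjugates, so $\operatorname{Tr}(s^p)=\operatorname{Tr}(s)^p$. Also $\operatorname{Tr}(1)=p+1=1$. Hence
$$S=B\oplus M,\qquad M=\ker(\operatorname{Tr}:S\to B),$$
with $M$ stable under $m\mapsto m^p$, and $S/B\cong M$ compatibly with Frobenius. By (2), $M$ is $B$-free of rank $p$.

## 6. The cover along $b=0$: a split root and a wild factor

The purpose of this section is to factor $g$ in the completion along $t=0$ and to bound the trace of the ramified factor. Along $b=u^pv=0$ there are two branches. On $v=0$ the function $z$ has a pole, and this gives one root. On $u=0$ it has a zero, and this gives the $p$ other roots together.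

**Lemma 4.** Let $k_1$ be a field of characteristic $p$, $\hat D=k_1[[t]]$, $\hat K=k_1((t))$, $\tau=1/t$. Over $\hat K$ we have $g=(Z-z_0)h_1(Z)$ with $z_0\in\tau(1+t^{p+1}\hat D)$ and $h_1$ Eisenstein of degree $p$ over $\hat D$. Put $L_1=\hat K[Z]/(h_1)$, and let $T_1$ be the integral closure of $\hat D$ in $L_1$. Then $\operatorname{Tr}_{L_1/\hat K}(T_1)\subset t^2\hat D$.

*Proof.* **Step 1: the root $z_0$.** Substituting $Z=1/X$ in $g$ and multiplying by $tX^{p+1}$ gives $tX^{p+1}-X+t$. Modulo $t$ this is $-X$, so by Hensel's lemma it has a root $X_0\in t\hat D$. Then $X_0=t(1+X_0^{p+1})$, and $z_0=X_0^{-1}=\tau(1+X_0^{p+1})^{-1}$ is a root of $g$ of the stated form.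

**Step 2: the cofactor is Eisenstein.** Write $h_1=Z^p+\sum_{j<p}c_jZ^j$. Comparing coefficients of $Z^0,\dots,Z^{p-1}$ in $g=(Z-z_0)h_1$ gives $-z_0c_0=1$ and $c_{j-1}=z_0c_j$ for $1\le j\le p-1$. So $c_j=-X_0^{j+1}$. All $c_j$ lie in $t\hat D$ and $c_0=-X_0$ has valuation $1$, so $h_1$ is Eisenstein. Hence $h_1$ is irreducible and $T_1=\bigoplus_{j=0}^{p-1}\hat Dz^j$, where $z$ is the class of $Z$.

**Step 3: traces of the basis.** The elementary symmetric functions of the roots of $g$ are $e_1=\tau$, $e_2=\dots=e_p=0$. By Newton's identities the $j$-th power sum is $\tau^j$ for $1\le j\le p-1$, and for $j=0$ it is $p+1=1=\tau^0$. Removing the root $z_0$, for $0\le j\le p-1$,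
$$\operatorname{Tr}_{L_1/\hat K}(z^j)=\tau^j-z_0^j=\tau^j\bigl(1-(1+X_0^{p+1})^{-j}\bigr)\in t^{p+1-j}\hat D\subset t^2\hat D.\qquad\square$$

**Example 5.** For $p=2$ we get $X_0=t+t^4+\cdots$ and $h_1=Z^2-X_0^2Z-X_0$, so $\operatorname{Tr}(1)=2=0$ and $\operatorname{Tr}(z)=X_0^2$. Thus $\operatorname{Tr}(T_1)=t^2\hat D$ exactly.

## 7. $R_P$ is not $F$-anti-nilpotent

**Step 1: find $S/B$ inside $H^2(R_P)$.** The elements $b,x_1\in P$ form a regular sequence on $S[x]$, so $H^1_{PR_P}(S[x]_P)=0$. By (3), the connecting map is an $F$-equivariant injection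
$$H_P:=H^1_{PR_P}\bigl((S/B)_P\bigr)\hookrightarrow H^2_{PR_P}(R_P). \tag{5}$$

**Step 2: compute $H_P$.** Put $D=B_{bB}=k(a)[b]_{(b)}$. This is a DVR with uniformizer $t=b/a$ and completion $\hat D=k(a)[[t]]$. Put $T=S\otimes_BD$. As $P$ is the preimage of $bB$, $(S/B)_P=T/D$ and $PD=tD$. Since $T[1/t]=L$ and $D[1/t]=K$,
$$H_P=H^1_{tD}(T/D)=L/(T+K),\qquad F(y)=y^p .$$

**Step 3: complete.** $H_P$ is $t$-power torsion, so $H_P=H_P\otimes_D\hat D$. With $\hat K=k(a)((t))$ and Lemma 4 for $k_1=k(a)$, separability of $g$ gives
$$L\otimes_K\hat K=\hat K[Z]/(g)=\hat K\times L_1 .$$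
So $H_P$ is the quotient of $\hat K\times L_1$ by the sum of the image of $T\otimes_D\hat D$ and the diagonal $\hat K$. Frobenius is still the $p$-th power map, since $L\to L\otimes_K\hat K$ is a ring map and both submodules are subrings.

**Step 4: project to the wild factor and take the trace.** Define
$$\theta:H_P\to\hat K/t^2\hat D,\qquad\theta(y_0,y_1)=\operatorname{Tr}_{L_1/\hat K}(y_1)\bmod t^2\hat D .$$

* *Well defined.* On the diagonal $\hat K$ the trace is multiplication by $p=0$. The ring $T\otimes_D\hat D$ is finite over $\hat D$, so second components of its elements lie in $T_1$, and $\operatorname{Tr}(T_1)\subset t^2\hat D$ by Lemma 4.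
* *$\hat D$-linear and surjective.* $L_1/\hat K$ is separable since $g$ is, so its trace is onto $\hat K$.
* *$F$-equivariant* for $F(c)=c^p$ on $\hat K/t^2\hat D$: $\operatorname{Tr}(y^p)=\operatorname{Tr}(y)^p$, and $(t^2\hat D)^p\subset t^2\hat D$.

**Step 5: conclude.** $N_0=\ker\theta$ is an $F$-stable submodule of $H_P\subset H^2_{PR_P}(R_P)$, and $H_P/N_0\cong\hat K/t^2\hat D$. By Example 1, $F$ kills the nonzero class of $t$ there. So $F$ is not injective on $H_P/N_0\subset H^2_{PR_P}(R_P)/N_0$, and **$R_P$ is not $F$-anti-nilpotent.** $\square$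

**Remark (the obstruction is invisible before completing).** The $\hat D$-linear functionals $H_P\to\hat K/\hat D$ that kill $N_0$ come from maps $\hat K/t^2\hat D\to\hat K/\hat D$. So they are given by $\lambda_f(y)=ft^{-2}\operatorname{Tr}_{L_1/\hat K}(y_1)$ with $f\in\hat D$. If $f\neq0$, then $\lambda_f$ cannot map $T$ into $D$. Otherwise it would restrict to a nonzero $K$-linear map $L\to K$, necessarily $y\mapsto\operatorname{Tr}_{L/K}(my)$ with $0\ne m\in L$. By nondegeneracy of the trace form over $\hat K$, the image of $m$ in $\hat K\times L_1$ would be $(0,ft^{-2})$, a zero divisor. But $m$ is a unit. So no nonzero functional that kills $N_0$ is defined over $D$, which is the failure described in Section 4.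

## 8. The local cohomology of $R$ at $\mathfrak m$, and its top piece

We turn to $R_{\mathfrak m}$. The aim is to reduce to two modules and to settle the first.

**Step 1: two building blocks.** Since $R$ is finite over $B[x]$, $\mathfrak m=\sqrt{(a,b,x)R}$. The module $S[x]$ is free over $B[x]$, so $H^i_{\mathfrak m}(S[x])=0$ for $i\ne r+2$. On $S/B\cong M$ the ring $R$ acts through $B$, and $M$ is $B$-free, so $H^i_{\mathfrak m}(S/B)=0$ for $i\ne2$. By (3), the only possibly nonzero $H^i_{\mathfrak m}(R)$ are as follows.

* If $r=1$: $0\to H^2_{\mathfrak m}(M)\to H^3_{\mathfrak m}(R)\to H^3_{\mathfrak m}(S[x])\to0$.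
* If $r\ge2$: $H^3_{\mathfrak m}(R)=H^2_{\mathfrak m}(M)$ and $H^{r+2}_{\mathfrak m}(R)=H^{r+2}_{\mathfrak m}(S[x])$.

All of this is $F$-equivariant, and $H^i_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})=H^i_{\mathfrak m}(R)$ with the same submodules. By Lemma 1(a) it suffices to show that $H^{r+2}_{\mathfrak m}(S[x])$ and $H^2_{\mathfrak m}(M)$ are anti-nilpotent over $R$. For each of them we show that $F$ is injective and that the only $F$-stable $R$-submodules are $0$ and the whole module.

**Step 2: the module $H^{r+2}_{\mathfrak m}(S[x])$ in monomials.** Grade $k[u,v,x]$ by $(u,v)$-degree modulo $p+1$. Its degree $0$ part is $S[x]$, a direct summand, and $\mathfrak m\,k[u,v,x]$ has radical $(u,v,x)$. So $H^{r+2}_{\mathfrak m}(S[x])$ is the $F$-stable direct summand of $H^{r+2}_{(u,v,x)}(k[u,v,x])$ with $k$-basis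
$$u^{-i}v^{-j}x^{-l},\qquad i,j,l_q\ge1,\quad (p+1)\mid i+j .$$
$F$ sends $\sum c_\mu\mu$ to $\sum c_\mu^p\mu^p$, so it is injective.

**Lemma 5.** The only $F$-stable $R$-submodules of $H^{r+2}_{\mathfrak m}(S[x])$ are $0$ and the whole module.

*Proof.* Let $N$ be $F$-stable and $0\ne\eta\in N$. Choose a monomial $u^{-i}v^{-j}x^{-l}$ occurring in $\eta$, with coefficient $c$, such that $(i,j,l)$ is maximal in the componentwise order among the exponents occurring. Let $u^{-i'}v^{-j'}x^{-l'}$ be any basis element, and let $p^e>\max(i',j',l'_q)$. The monomial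
$$\mu=u^{p^ei-i'}v^{p^ej-j'}x^{p^el-l'}$$
has $(u,v)$-degree divisible by $p+1$ and all $x$-exponents $\ge1$, so $\mu\in\mathfrak a\subset R$. By maximality, any other monomial of $\eta$ has some exponent strictly smaller than the corresponding entry of $(i,j,l)$. After applying $F^e$ and multiplying by $\mu$, that variable has exponent at least $p^e-\max(i',j',l'_q)\ge0$, so the term vanishes. Hence $\mu F^e(\eta)=c^{p^e}u^{-i'}v^{-j'}x^{-l'}\in N$, and $N$ is everything. $\square$

So $H^{r+2}_{\mathfrak m}(S[x])$ is anti-nilpotent.

## 9. Duality for free modules over a complete regular ring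

To treat $H^2_{\mathfrak m}(M)$ we translate $F$-stable submodules into linear functionals. Let $(\mathcal B,\mathfrak n)$ be a complete regular local ring of characteristic $p$ and dimension $d$. Then $E=H^d_{\mathfrak n}(\mathcal B)$ is an injective hull of the residue field and $\operatorname{Hom}(E,E)=\mathcal B$. Let $W$ be a finite free $\mathcal B$-module with a $p$-linear $\varphi$, and let $H=H^d_{\mathfrak n}(W)=W\otimes E$ with $F=\varphi\otimes F_E$. Write $W^*=\operatorname{Hom}(W,\mathcal B)$. Then $\operatorname{Hom}(H,E)=W^*$, where $\psi\in W^*$ corresponds to $\psi_E=\psi\otimes E:H\to E$. For a submodule $N\subset H$ put $J=\{\psi\in W^*:\psi_E(N)=0\}$, generated by $\psi_1,\dots,\psi_s$.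

Let $\mathcal F$ be base change along Frobenius: in $\mathcal F(X)=\mathcal B\otimes X$ we have $r\otimes cx=rc^p\otimes x$. It is exact by Kunz. A $p$-linear $\varphi$ on $W$ has the linearization $\Phi:\mathcal F(W)\to W$, $r\otimes w\mapsto r\varphi(w)$. As an example, for $\mathcal B=k_1[[t]]$ we have $\mathcal F(\mathcal B/t^n)=\mathcal B/t^{pn}$.

**Lemma 6.** (i) $N=\{\eta\in H:\psi_E(\eta)=0\ \text{for all }\psi\in J\}$. (ii) If $F(N)\subset N$, then for each $\psi\in J$ there are $b_i\in\mathcal B$ with $\psi\circ\Phi=\sum_ib_i\psi_i^{(p)}$, where $\psi_i^{(p)}:\mathcal F(W)\to\mathcal B$, $r\otimes w\mapsto r\psi_i(w)^p$. In particular $\psi(\varphi(w))=\sum_ib_i\psi_i(w)^p$ for all $w\in W$.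

*Proof.* (i) If $\eta\notin N$, there is a map $H/N\to E$ that is nonzero on $\eta$, because $E$ is an injective cogenerator. This map is $\psi_E$ for some $\psi\in J$.

(ii) **Describe $\mathcal F(N)$.** We have $\mathcal F(E)=E$ via $r\otimes e\mapsto rF_E(e)$, so $\mathcal F(W\otimes E)=\mathcal F(W)\otimes E$. By (i), $N$ is the kernel of $(\psi_{i,E}):W\otimes E\to E^s$. Applying the exact functor $\mathcal F$ gives
$$\mathcal F(N)=\ker\bigl((\psi^{(p)}_{i,E}):\mathcal F(W)\otimes E\to E^s\bigr).$$

**Find the functionals that kill $\mathcal F(N)$.** Such a functional $\mathcal F(W)\otimes E\to E$ factors through the image in $E^s$ and extends to $E^s$ by injectivity of $E$. Since $\operatorname{Hom}(E^s,E)=\mathcal B^s$, the elements of $\mathcal F(W)^*$ killing $\mathcal F(N)$ are exactly $\sum_i\mathcal B\psi_i^{(p)}$.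

**Use $F$-stability.** The map $\mathcal F(H)\to H$, $r\otimes\eta\mapsto rF(\eta)$, is $\Phi\otimes E$: the element $r\otimes(w\otimes e)$ corresponds to $(r\otimes w)\otimes F_E(e)$ and goes to $r\varphi(w)\otimes F_E(e)$. As $F(N)\subset N$, it maps $\mathcal F(N)$ into $N$. So for $\psi\in J$ the functional $\psi\circ\Phi$ kills $\mathcal F(N)$, hence $\psi\circ\Phi=\sum b_i\psi_i^{(p)}$. Evaluate at $1\otimes w$. $\square$

## 10. Irreducibility at the origin, and the simplicity of $H^2_{\mathfrak m}(M)$

Let $\mathcal B=\hat B=k[[a,b]]$, $\mathcal K=\operatorname{Frac}\mathcal B$, $\hat M=M\otimes_B\mathcal B$ and $\hat S=S\otimes_B\mathcal B$.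

**Step 1: $g$ is irreducible over $\mathcal K$.** As $(a,b)S$ is $\mathfrak m_S$-primary, $\hat S$ is the $\mathfrak m_S$-adic completion of $S$. It consists of the power series in $k[[u,v]]$ all of whose degrees are divisible by $p+1$, so it is a domain. Therefore
$$\mathcal L:=\hat S\otimes_{\mathcal B}\mathcal K=L\otimes_K\mathcal K=\mathcal K[Z]/(g)$$
is a domain of finite dimension over $\mathcal K$, i.e. a field, and $g$ is irreducible. Also $\hat M\otimes_{\mathcal B}\mathcal K=\ker(\operatorname{Tr}:\mathcal L\to\mathcal K)=:\mathcal L^0$.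

**Step 2: the Galois group contains a $p$-cycle.** Let $\Omega$ be a separable closure of $\mathcal K$, and let $G$ be the group of permutations of the $p+1$ roots of $g$ in $\Omega$ induced by $\operatorname{Gal}(\Omega/\mathcal K)$. By Step 1, $G$ is transitive. Since $b=at$, we have $\mathcal B\subset k((a))[[b]]=k((a))[[t]]$, so $\mathcal K\subset k((a))((t))$. By Lemma 4 with $k_1=k((a))$, $g$ has an irreducible factor of degree $p$ over $k((a))((t))$. So the Galois group of $g$ over $k((a))((t))$ has order divisible by $p$. By restriction to a splitting field over $\mathcal K$, it embeds in $G$ as a permutation group. By Cauchy's theorem $G$ contains an element of order $p$, a product of disjoint $p$-cycles. Since $2p>p+1$, it is a single $p$-cycle.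

**Lemma 7.** A $G$-stable subspace $U_0$ of $\{c\in\mathbb F_p^{p+1}:\sum c_i=0\}$ is $0$ or the whole sum-zero space.

*Proof.* Let $U_0\ne0$, and let $\sigma\in G$ be a $p$-cycle fixing the index $\infty$. All orbits of the $p$-group $\langle\sigma\rangle$ on the finite set $U_0$ have $p$-power size, and $|U_0|$ is a power of $p$ greater than $1$. So the number of fixed vectors is divisible by $p$, and there is a nonzero fixed vector. It has the form $(c;d,\dots,d)$, with $c$ at $\infty$, and $c+pd=0$ gives $c=0$. Hence $\sum_{i\ne\infty}e_i\in U_0$. By transitivity $\sum_{i\ne j}e_i\in U_0$ for all $j$. Differences give all $e_i-e_j$, and these span the sum-zero space. $\square$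

**Lemma 8.** A $\mathcal K$-subspace $U\subset\mathcal L^0$ such that $y^p\in U$ for all $y\in U$ is $0$ or $\mathcal L^0$.

*Proof.* The purpose is to descend $U$ to $\mathbb F_p$ and apply Lemma 7. Identify $\mathcal L\otimes_{\mathcal K}\Omega=\Omega^{p+1}$ by evaluating at the roots of $g$. Then $\operatorname{Tr}$ becomes the coordinate sum. The map $\sum y_i\otimes\omega_i\mapsto\sum y_i^p\otimes\omega_i^p$ becomes the coordinatewise $p$-th power, and $1\otimes\sigma$, for $\sigma\in\operatorname{Gal}(\Omega/\mathcal K)$, applies $\sigma$ to the entries and permutes the coordinates. The subspace $U_\Omega=U\otimes\Omega$ is stable under these operations.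

Take the reduced row echelon basis of $U_\Omega$. Its coordinatewise $p$-th powers lie in $U_\Omega$ and are again in reduced echelon form with the same pivots. So they are independent and form a reduced echelon basis. By uniqueness they equal the original basis, so every entry satisfies $c^p=c$, i.e. lies in $\mathbb F_p$. Thus $U_\Omega$ is spanned by $U_0=U_\Omega\cap\mathbb F_p^{p+1}$. On vectors over $\mathbb F_p$ the map $1\otimes\sigma$ is just the permutation, so $U_0$ is $G$-stable, and it lies in the sum-zero space. By Lemma 7, $U_\Omega$ is $0$ or the full sum-zero space $\mathcal L^0\otimes\Omega$, so $U$ is $0$ or $\mathcal L^0$. $\square$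

**Lemma 9.** On $H:=H^2_{\mathfrak m}(M)$ the map $F$ is injective, and the only $F$-stable $R$-submodules are $0$ and $H$.

*Proof.* **Step 1: set-up.** $R$ acts on $H$ through $B$, and since $H$ is $\mathfrak m_B$-torsion, its $B$-submodules are its $\mathcal B$-submodules. Moreover $H=\hat M\otimes E$ with $E=H^2_{\mathfrak m_B}(B)=H^2_{\mathfrak n}(\mathcal B)$, where $\mathfrak n$ is the maximal ideal of $\mathcal B$. Its Frobenius is $\varphi\otimes F_E$ with $\varphi(m)=m^p$ on $\hat M$. So Lemma 6 applies with $W=\hat M$. As $M$ is an $F$-stable summand of $S$ with $F$-stable complement $B$, and $S$ is a summand of $k[u,v]$, there are $F$-equivariant inclusions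
$$H=H^2_{\mathfrak m}(M)\subset H^2_{\mathfrak m}(S)\subset H^2_{(u,v)}(k[u,v]). \tag{6}$$
On the last module $F$ is injective, as it sends $\sum c_\mu\mu$ to $\sum c_\mu^p\mu^p$. Hence $F$ is injective on $H$.

**Step 2: a $p$-th-power-stable subspace.** Let $N\subset H$ be $F$-stable, with $J$ and $\psi_1,\dots,\psi_s$ as in Section 9. Extend the $\psi_i$ to $\mathcal L^0$ and put $U=\{m\in\mathcal L^0:\psi_i(m)=0\ \text{for all } i\}$. For $m=w/c$ with $w\in\hat M$ and $0\ne c\in\mathcal B$, Lemma 6(ii) gives $\psi(m^p)=c^{-p}\sum_ib_i\psi_i(w)^p=\sum_ib_i\psi_i(m)^p$ for each $\psi\in J$. So $m\in U$ implies $m^p\in U$, and by Lemma 8, $U=\mathcal L^0$ or $U=0$.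

**Step 3: $U=\mathcal L^0$.** Then all $\psi_i$ vanish, $J=0$, and $N=H$ by Lemma 6(i).

**Step 4: $U=0$.** Then the $\psi_i$ span $(\mathcal L^0)^*$ over $\mathcal K$, so $c\hat M^*\subset J$ for some $0\ne c\in\mathcal B$. For $\eta\in N$ and $\psi\in\hat M^*$ we get $\psi_E(c\eta)=(c\psi)_E(\eta)=0$. Hence $c\eta=0$, so $cN=0$.

Suppose $0\ne\eta\in N$, and view $N$ in $H^2_{(u,v)}(k[u,v])$ by (6). Take a monomial $u^{-i}v^{-j}$ of $\eta$ with componentwise maximal $(i,j)$ and coefficient $\gamma$, and put $q=\gamma^{-1}u^{i-1}v^{j-1}$. Then $q\eta=u^{-1}v^{-1}$. For all $e$ we have $F^e(\eta)\in N$, so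
$$0=q^{p^e}cF^e(\eta)=cF^e(q\eta)=c\,u^{-p^e}v^{-p^e},$$
i.e. $c\in(u^{p^e},v^{p^e})k[[u,v]]$ for all $e$. Thus $c=0$, a contradiction. So $N=0$. $\square$

By Lemma 9, $H^2_{\mathfrak m}(M)$ is anti-nilpotent. With Section 8, **$R_{\mathfrak m}$ is $F$-anti-nilpotent.** Together with Sections 5 and 7 this proves Theorem 1. $\blacksquare$

## 11. Graded rings of dimension two: proof of Theorem 2(b)

In dimension two, non-homogeneous closed points lie on curves $V(P^*)$ along which $R$ looks the same everywhere. The Frobenius on the relevant module is then bijective after linearization. We first show that this excludes the behavior of $\hat K/t^2\hat D$.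

**Lemma 10.** Let $V$ be a DVR of characteristic $p$ with maximal ideal $\mathfrak n$, and let $W$ be a finite free $V$-module with a $p$-linear $\varphi$ whose linearization $\Phi:\mathcal F(W)\to W$ is bijective. Then $H^1_{\mathfrak n}(W)$ is anti-nilpotent.

*Proof.* Completing $V$ changes neither $H=H^1_{\mathfrak n}(W)$ nor its submodules nor the bijectivity of $\Phi$, so let $V$ be complete. Let $N\subset H=W\otimes E$ be $F$-stable, with $J\subset W^*$ as in Section 9.

**Step 1: $J$ is saturated.** Under $\mathcal F(W)^*=\mathcal F(W^*)$ we have $\psi_i^{(p)}=1\otimes\psi_i$. So Lemma 6(ii) says that the isomorphism $\Phi^*:W^*\to\mathcal F(W^*)$ satisfies $\Phi^*(J)\subset\mathcal F(J)$. Let $J^s=\{\psi\in W^*:c\psi\in J\text{ for some }0\ne c\in V\}$ be the saturation, and $\ell=\operatorname{length}(J^s/J)<\infty$. The module $\mathcal F(W^*)/\mathcal F(J^s)=\mathcal F(W^*/J^s)$ is free, so $\mathcal F(J^s)$ is saturated. If $\psi\in J^s$ and $c\psi\in J$, then $c\Phi^*(\psi)\in\mathcal F(J)\subset\mathcal F(J^s)$, so $\Phi^*(\psi)\in\mathcal F(J^s)$. Thus $\Phi^*(J^s)\subset\mathcal F(J^s)$.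 Both are saturated of the same rank, so they are equal. From $\Phi^*(J)\subset\mathcal F(J)$ we get
$$\ell=\operatorname{length}(\Phi^*J^s/\Phi^*J)\ge\operatorname{length}(\mathcal FJ^s/\mathcal FJ)=p\ell,$$
because $\mathcal F(V/t^n)=V/t^{pn}$ for a uniformizer $t$. So $\ell=0$.

**Step 2: $N$ comes from a direct summand of $W$.** Put $U=\{w\in W:\psi(w)=0\ \text{for all }\psi\in J\}$. As $J$ is saturated, it is a direct summand of $W^*$. So $U$ is a direct summand of $W$ and $J=(W/U)^*$. By Lemma 6(i), $N=U\otimes E$, and by Lemma 6(ii), $\varphi(U)\subset U$.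

**Step 3: $F$ is injective on $H/N$.** On the free module $W/U$ the linearization $\bar\Phi:\mathcal F(W/U)\to W/U$ is surjective, hence bijective by ranks. The map $F$ on $H/N=(W/U)\otimes E$ is the composite of $\eta\mapsto1\otimes\eta\in\mathcal F(H/N)$, injective by faithful flatness of Frobenius, with the isomorphism $\bar\Phi\otimes E$. $\square$

**Proof of Theorem 2(b).** Recall from Section 4 that $R$ is reduced, and that all rings here are $F$-finite, hence excellent (Kunz), so normalizations are finite. We use two standard facts about graded rings: associated primes of graded modules are homogeneous, and a graded domain in which every nonzero homogeneous element is a unit is a field $k'$ concentrated in degree $0$ or a ring $k'[s^{\pm1}]$ with $k'$ a field and $\deg s>0$.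

**Step 1: which $P$ remain.** By (a) and (3) we may assume $\dim R=2$, $P\ne\mathfrak m$ and $\dim R_P=2$. Then $P$ is a maximal ideal, and it is not homogeneous, since homogeneous primes lie in $\mathfrak m$. Let $P^*$ be the prime generated by the homogeneous elements of $P$. Then $\operatorname{ht}P=\operatorname{ht}P^*+1$ (Bruns–Herzog, Thm 1.5.8), so $\operatorname{ht}P^*=1$. Also $P^*\ne\mathfrak m$, since otherwise $\mathfrak m\subset P$ and $P=\mathfrak m$.

Put $A=R_P$ and $\mathfrak n=PR_P$. Let $\bar R$ be the normalization of $R$, which is graded (Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, §2.3) and finite over $R$. Put $Y=\bar R/R$, a graded module with the $p$-linear $\varphi$ induced by Frobenius. Let $c\in R$ be a nonzerodivisor of $\bar R$ with $c\bar R\subset R$. A minimal prime $q\subset P$ is homogeneous, so $q\subset P^*$, and $q\ne P^*$ since $\operatorname{ht}P^*=1$. The chain $q\subsetneq P^*\subsetneq P$ gives $\dim R/q=2$.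

**Step 2: $\bar A=\bar R_P$ is regular with all maximal ideals of height $2$.** Let $Q\subset\bar R$ be a prime over $P$. It lies on a component $\bar R_1$, the normalization of $R/q$ for some minimal prime $q\subset P$. This is a normal graded domain, finitely generated over $k$, of dimension $2$, and $Q$ is maximal, so $\operatorname{ht}Q=2$. As its contraction $P$ is not homogeneous, neither is $Q$. So $\operatorname{ht}Q^*=1$, and $(\bar R_1)_{Q^*}$ is a DVR. Since $Q^*$ is generated by homogeneous elements, some homogeneous $y\in Q^*$ generates its maximal ideal.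

Let $\mathcal R_1$ be obtained from $\bar R_1$ by inverting the homogeneous elements outside $Q^*$. The finite graded module $Q^*\mathcal R_1/(y)$ vanishes at $Q^*$. If it were nonzero, a minimal prime of its support would be homogeneous, hence contained in $Q^*\mathcal R_1$, since all homogeneous elements outside are units. Then $Q^*$ would be in the support, a contradiction. So $Q^*\mathcal R_1=(y)$. In $\mathcal R_1/(y)$ every nonzero homogeneous element is a unit, so this ring is a field or $k'[s^{\pm1}]$. It is not a field: all homogeneous elements of $Q$ lie in $Q^*$, so $Q$ survives in $\mathcal R_1$ and $Q\supsetneq Q^*$. Hence $\bar R_Q/(y)$ is a DVR, and $\bar R_Q$, of dimension $2$ with maximal ideal generated by two elements, is regular.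

**Step 3: reduction to $Y_P$.** We have $0\to A\to\bar A\to Y_P\to0$, and $H^i_{\mathfrak n}(\bar A)=0$ for $i<2$. Also $\dim Y_P\le1$, because $c$ kills $Y$. So $H^0_{\mathfrak n}(A)=0$ and $H^1_{\mathfrak n}(A)=H^0_{\mathfrak n}(Y_P)$. The latter is $0$, since associated primes of $Y$ are homogeneous and $P$ is not. We also get the exact $F$-equivariant sequence
$$0\to H^1_{\mathfrak n}(Y_P)\to H^2_{\mathfrak n}(A)\to H^2_{\mathfrak n}(\bar A)\to0 .$$
By Lemma 2 with $d=2$ and Lemma 1(a), it remains to see that $H^1_{\mathfrak n}(Y_P)$ is anti-nilpotent. Assume $Y_P\ne0$.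

**Step 4: $Y$ at the generic point of the curve $V(P^*)$.** The ring $R_{P^*}$ is reduced of dimension $1$ and $F$-anti-nilpotent by (a). By (1), applied to $R_{P^*}$, the finite-length module $W=Y_{P^*}=\overline{R_{P^*}}/R_{P^*}$ is an $F$-stable submodule of $H^1_{P^*R_{P^*}}(R_{P^*})$ (here (1) is the displayed exact sequence in the proof of Lemma 3). So $W$ is anti-nilpotent by Lemma 1(b). Two consequences follow.

* Let $\langle\varphi(W)\rangle$ be the submodule generated by $\varphi(W)$. It is $F$-stable, and $F$ is zero on $W/\langle\varphi(W)\rangle$. But $F$ is injective there, so $W=\langle\varphi(W)\rangle$.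
* For $\rho\in P^*R_{P^*}$ and $w\in W$ we have $\varphi^e(\rho w)=\rho^{p^e}\varphi^e(w)=0$ for $e\gg0$, since $W$ has finite length. As $\varphi$ is injective on $W$, $\rho w=0$. So $P^*W=0$.

**Step 5: spread along the curve.** Let $\mathcal R$ be $R$ with all homogeneous elements outside $P^*$ inverted, and let $Y'=Y\otimes_R\mathcal R$. The associated primes of $Y'$ are homogeneous, so they lie in $P^*\mathcal R$. They contain the nonzerodivisor $c$, so they are not minimal primes of $\mathcal R$. As $\operatorname{ht}P^*=1$, they equal $P^*\mathcal R$. Hence elements outside $P^*$ are nonzerodivisors on $Y'$, so $Y'\hookrightarrow Y_{P^*}=W$, and $P^*Y'=0$. Thus $Y'$ is a finite graded module over $C'=\mathcal R/P^*\mathcal R$. Every nonzero homogeneous element of $C'$ is a unit, and since $P^*\ne\mathfrak m$ there is one of positive degree, so $C'=k'[s^{\pm1}]$ with $\deg s>0$. Then $Y'$ is free: a $k'$-basis of $\bigoplus_{0\le i<\deg s}Y'_i$ is a $C'$-basis.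

The submodule $C'\varphi(Y')$ is graded. The quotient $Y'/C'\varphi(Y')$ vanishes generically, since $W=\langle\varphi(W)\rangle$, so it is a graded torsion $C'$-module. The annihilator of a homogeneous element is then a nonzero homogeneous ideal, which contains a unit. So the quotient is $0$. Hence the linearization $\mathcal F(Y')\to Y'$ is a surjection of free $C'$-modules of equal finite rank, i.e. bijective.

**Step 6: localize at $P$.** Homogeneous elements outside $P^*$ are outside $P$, so $Y_P$ is the localization of $Y'$ at $P$. It is a finite free module over $V=C'_P=R_P/P^*R_P$, which is a DVR because $P\supsetneq P^*$, and its linearized Frobenius is bijective. The $A$-submodules of $H^1_{\mathfrak n}(Y_P)$ are its $V$-submodules. Lemma 10 shows that $H^1_{\mathfrak n}(Y_P)$ is anti-nilpotent. $\blacksquare$
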